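\title{One median-consistent vertex and the obstructions $K_{2,3}$ and $Q_3^-$}

\begin{abstract}
A vertex of a connected graph is median-consistent if every triple of vertices containing it has exactly one median, and a graph with at least $k$ such vertices is a $k$-median graph. We prove that a finite connected graph with a median-consistent vertex, no induced $K_{2,3}$ and no induced $Q_3^-$ (the $3$-cube minus a vertex) is a median graph. Hence every $k$-median graph that is not a median graph contains an induced $Q_3^-$ or $K_{2,3}$, which answers a question of Hellmuth and Thekkumpadan Puthiyaveedu. We also show that a graph with a median-consistent vertex is a median graph if and only if it has no convex $Q_3^-$ and no convex $K_{2,n}$ with $n\ge 3$, and that no graph in these lists can be dropped. The main step carries a quadrangle condition from one vertex to its neighbors by completing cubes. The proofs are self-contained.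
\end{abstract}

\section{Introduction}

\subsection{Medians and median-consistent vertices}

In a tree, the three paths joining three vertices in pairs have exactly one vertex in common. Median graphs are the graphs in which this remains true for shortest paths.

All graphs in this paper are finite, simple, undirected and connected. We write $d$ for the distance, $x\sim y$ for adjacency and $N(x)$ for the set of neighbors of $x$. The \emph{interval} between $x$ and $y$ is the set of vertices on shortest paths from $x$ to $y$,
\[
I(x,y)=\{z : d(x,z)+d(z,y)=d(x,y)\},
\]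
and $I(x,y,z)=I(x,y)\cap I(x,z)\cap I(y,z)$. The elements of $I(x,y,z)$ are the \emph{medians} of $x,y,z$. Since $I(x,x)=\{x\}$, we have $I(x,x,y)=\{x\}$: a triple with a repeated vertex always has exactly one median.

\begin{definition}
A graph $G$ is a \emph{median graph} if $|I(x,y,z)|=1$ for all $x,y,z\in V(G)$. A vertex $\mu$ is \emph{median-consistent}, or \emph{medico}, if $|I(\mu,x,y)|=1$ for all $x,y\in V(G)$. For an integer $k\ge1$, the graph $G$ is a \emph{$k$-median graph} if it has at least $k$ medico vertices.
\end{definition}

A graph is a median graph exactly when all its vertices are medico, so the number of medico vertices records how much of the median property a graph retains. The following examples show the two ways in which the property fails, by a triple with no median or with several, and which failures can coexist with a medico vertex.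

\begin{example}[The cube]\label{ex:cube}
The vertices of $Q_3$ are the $0$--$1$ words of length $3$, and $d(u,v)$ is the number of coordinates in which $u$ and $v$ differ. The sum $d(u,z)+d(z,v)$ exceeds $d(u,v)$ by twice the number of coordinates in which $u$ and $v$ agree and $z$ differs from them. So $z\in I(u,v,w)$ if and only if, in each coordinate, $z$ takes the value taken by at least two of $u,v,w$. Thus $I(u,v,w)=\{\operatorname{maj}(u,v,w)\}$, the coordinatewise majority, and $Q_3$ is a median graph. Two words at distance $2$ have exactly two common neighbors, and other pairs of distinct words have none.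
\end{example}

\begin{example}[No median, no medico vertex]\label{ex:cycles}
In the triangle $K_3$ the three intervals are the three edges, and they have no common vertex. In the hexagon $C_6$ with vertices $0,1,\dots,5$ we have $I(0,2,4)=\{0,1,2\}\cap\{2,3,4\}\cap\{4,5,0\}=\emptyset$, and by rotation $I(1,3,5)=\emptyset$. In both graphs every vertex lies in a triple without median, so no vertex is medico.
\end{example}

\begin{example}[No median: $Q_3^-$]\label{ex:Q}
Let $Q_3^-$ be the graph obtained from $Q_3$ by deleting one vertex, say $111$. It consists of the hexagon $110,100,101,001,011,010$ and the center $000$, which is adjacent to $100,010,001$. Distances in $Q_3^-$ are those of $Q_3$: of the two common neighbors of a pair at distance $2$ at least one survives, and the surviving pairs at distance $3$ are, up to permuting coordinates, $100$ and $011$, which are joined by the path $100,000,001,011$. Hence $I(u,v,w)=\{\operatorname{maj}(u,v,w)\}\setminus\{111\}$ in $Q_3^-$. This set is empty exactly when each coordinate is $0$ in at most one of $u,v,w$. Then the three words have at most three zeros in total, in different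 coordinates, and each word has at least one; so $\{u,v,w\}=\{110,101,011\}$. This is the only triple without a unique median, and the medico vertices of $Q_3^-$ are exactly $000,100,010,001$.
\end{example}

\begin{example}[Two medians: $K_{2,n}$]\label{ex:K}
Let $n\ge3$ and let $K_{2,n}$ be the complete bipartite graph with parts $\{x,y\}$ and $A$, where $|A|=n$. For distinct $a,b,c\in A$ we have $I(a,b,c)=\{x,y\}$, so no vertex of $A$ is medico. The triples of distinct vertices containing $x$ are of the forms $x,a,b$ and $x,a,y$. Here $I(x,a,b)=\{x,a\}\cap\{x,b\}\cap\{a,b,x,y\}=\{x\}$ and $I(x,a,y)=\{x,a\}\cap\{a,y\}\cap I(x,y)=\{a\}$. So $x$, and by symmetry $y$, is medico, and $K_{2,n}$ has exactly two medico vertices.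
\end{example}

\subsection{The question and the results}

Of the four small non-median graphs $K_3$, $C_6$, $Q_3^-$, $K_{2,3}$, exactly the last two have medico vertices; $Q_3^-$ is a hexagon with just enough squares added to make its center medico. This suggests the following question, posed in \cite{HP}.

\medskip
\noindent\textbf{Question.} \emph{Does every $k$-median graph that is not a median graph contain an induced $Q_3^-$ or an induced $K_{2,3}$?}
\medskip

A $k$-median graph is a $1$-median graph, so the case $k=1$ implies all others. The examples suggest the answer yes. The reason for doubt is that a medico vertex $\mu$ controls only the triples that contain $\mu$, and a bad triple may consist of vertices far from $\mu$ and far from each other, while the question asks for an obstruction on at most seven vertices. Nevertheless the answer is yes for every $k\ge1$.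

\begin{theorem}\label{thm:induced}
Let $G$ be a connected graph with at least one medico vertex. If $G$ has no induced $K_{2,3}$ and no induced $Q_3^-$, then $G$ is a median graph.
\end{theorem}

The hexagon $C_6$ shows that the medico vertex is needed. The converse of Theorem~\ref{thm:induced} fails, because the median graph $Q_3$ contains an induced $Q_3^-$. What distinguishes this copy is that the shortest path $110,111,101$ of $Q_3$ leaves it. Call a set $S$ of vertices \emph{convex} if $I(x,y)\subseteq S$ for all $x,y\in S$, and call a convex set that induces a graph isomorphic to $H$ a \emph{convex $H$}. With this notion the characterization is exact.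

\begin{theorem}\label{thm:convex}
Let $G$ be a connected graph with at least one medico vertex. The following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is a median graph;
\item[(2)] $G$ has no induced $K_{2,3}$ and no convex $Q_3^-$;
\item[(3)] $G$ has no convex $K_{2,n}$ with $n\ge3$ and no convex $Q_3^-$.
\end{enumerate}
\end{theorem}

Neither list of obstructions can be shortened.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] For every $k\ge1$ there is a $k$-median graph that is not a median graph and has no induced $K_{2,3}$, and there is one that has no induced $Q_3^-$.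
\item[(b)] For every member $H$ of the list $\{Q_3^-\}\cup\{K_{2,n}:n\ge3\}$ there is a graph with a medico vertex that is not a median graph and has no convex copy of any member of the list other than $H$.
\item[(c)] A $k$-median graph $G$ that is not a median graph satisfies $k\le|V(G)|-3$. Equality holds for $K_{2,3}$ with $k=2$ and for $Q_3^-$ with $k=4$.
\end{enumerate}
\end{proposition}

\subsection{The method}

We do not try to show directly that a neighbor of a medico vertex is medico. Instead we extract from a medico vertex $\mu$ a weaker property, the quadrangle condition at $\mu$, which is stated in terms of the single function $d(\mu,\cdot)$ (Section~\ref{sec:levels}). For a neighbor $\nu$ of $\mu$ in a bipartite graph, $d(\nu,\cdot)$ differs from $d(\mu,\cdot)$ by $\pm1$, and the condition passes from $\mu$ to $\nu$ as long as three squares around a vertex can always be completed to a cube. Once the condition holds at every vertex, medians exist and are unique (Section~\ref{sec:main}); this gives Theorem~\ref{thm:induced}. For Theorem~\ref{thm:convex} we show in Section~\ref{sec:convex} that, in the presence of a medico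 vertex, three squares that cannot be completed form a convex $Q_3^-$. Proposition~\ref{prop:sharp} is proved in Section~\ref{sec:sharp}.

\section{Levels, quadrangles and corners}\label{sec:levels}

We use three parity facts about a connected bipartite graph without further comment. If $x\sim y$, then $d(h,x)$ and $d(h,y)$ differ by exactly $1$ for every vertex $h$. Two distinct vertices with a common neighbor are at distance $2$. Two nonadjacent vertices joined by a walk of length $3$ are at distance $3$, since their distance is odd, at most $3$ and not $1$.

The next lemma translates the medico property, for pairs $x,y$ at distance $1$, $2$ and $3$, into statements about distances from $\mu$. Nothing else about medico vertices is used in the proofs of Theorems~\ref{thm:induced} and~\ref{thm:convex}.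

\begin{lemma}\label{lem:levels}
Let $\mu$ be a medico vertex of $G$, and call $\ell(x)=d(\mu,x)$ the \emph{level} of $x$.
\begin{enumerate}
\item[(L1)] The levels of adjacent vertices differ by exactly $1$. In particular $G$ is bipartite.
\item[(L2)] If $d(x,y)=2$ and $\ell(x)=\ell(y)=k$, then $x$ and $y$ have exactly one common neighbor at level $k-1$.
\item[(L3)] If $d(x,y)=3$, $\ell(x)=k$ and $\ell(y)=k+1$, then there is exactly one vertex $g$ with $\ell(g)=k-1$, $g\sim x$ and $d(g,y)=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $x\ne y$ and $\ell(x)=\ell(y)$, then $x\notin I(\mu,y)$ and $y\notin I(\mu,x)$, so neither $x$ nor $y$ is a median of $\mu,x,y$.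

(L1) The levels of adjacent vertices $x,y$ differ by at most $1$. If they were equal, then $I(\mu,x,y)\subseteq I(x,y)=\{x,y\}$ would be empty. The parity of the level is a proper $2$-coloring.

(L2) The interval $I(x,y)$ consists of $x$, $y$ and their common neighbors. A common neighbor $g$ lies in $I(\mu,x)\cap I(\mu,y)$ if and only if $\ell(g)+1=k$. So $I(\mu,x,y)$ is the set of common neighbors at level $k-1$.

(L3) A vertex $g$ lies in $I(\mu,x,y)$ if and only if $\ell(g)+d(g,x)=k$, $\ell(g)+d(g,y)=k+1$ and $d(g,x)+d(g,y)=3$. The unique solution of these three linear equations is $\ell(g)=k-1$, $d(g,x)=1$, $d(g,y)=2$.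
\end{proof}

Since a medico vertex makes the graph bipartite, we may rephrase the exclusion of $K_{2,3}$. Two vertices in the same part of a $K_{2,3}$-subgraph have a common neighbor, so in a bipartite graph they are nonadjacent, and the subgraph is induced. Hence a bipartite graph has no induced $K_{2,3}$ if and only if any two distinct vertices have at most two common neighbors. We call a graph with the latter property \emph{$K_{2,3}$-free}.

The existence half of (L2) makes sense for an arbitrary base vertex.

\begin{definition}
A bipartite graph satisfies the \emph{quadrangle condition at $u$}, written $\mathrm{QC}(u)$, if the following holds: whenever $x\ne y$ are neighbors of a vertex $z$ with $d(u,x)=d(u,y)=d(u,z)-1$, there is a common neighbor $w$ of $x$ and $y$ with $d(u,w)=d(u,z)-2$.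
\end{definition}

In words, two edges descending from $z$ toward $u$ close up to a square. By (L1) and (L2), a medico vertex $\mu$ satisfies $\mathrm{QC}(\mu)$.

The second notion describes three squares that meet at a vertex as three faces of a cube do.

\begin{definition}
A \emph{corner} $(v;a,b,c;x_{ab},x_{ac},x_{bc})$ in a bipartite graph consists of a \emph{center} $v$, three distinct neighbors $a,b,c$ of $v$, and three distinct vertices $x_{ab},x_{ac},x_{bc}$, all different from $v$, such that $x_{ab}\sim a,b$ and $x_{ac}\sim a,c$ and $x_{bc}\sim b,c$. The corner is \emph{completed} if some vertex is adjacent to all of $x_{ab},x_{ac},x_{bc}$. The graph satisfies the \emph{cube condition} $\mathrm{CC}$ if every corner is completed.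
\end{definition}

The vertices $v,x_{ab},x_{ac},x_{bc}$ lie in one color class and $a,b,c$ in the other, so a corner has seven distinct vertices.

\begin{lemma}\label{lem:corner}
In a $K_{2,3}$-free bipartite graph the seven vertices of a corner induce a $Q_3^-$.
\end{lemma}

\begin{proof}
Under $v=000$, $a=100$, $b=010$, $c=001$, $x_{ab}=110$, $x_{ac}=101$, $x_{bc}=011$, the nine edges in the definition are the edges of $Q_3^-$. A further edge would join the two color classes, so it would be $x_{ab}c$, $x_{ac}b$ or $x_{bc}a$. If $x_{ab}\sim c$, then $v$ and $x_{ab}$ have the three common neighbors $a,b,c$, which is excluded; the other two edges are excluded after renaming $a,b,c$.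
\end{proof}

\section{From one quadrangle condition to a median graph}\label{sec:main}

\begin{theorem}\label{thm:A}
Let $G$ be a connected, bipartite, $K_{2,3}$-free graph that satisfies $\mathrm{CC}$ and satisfies $\mathrm{QC}(\mu)$ for at least one vertex $\mu$. Then $G$ is a median graph.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:induced} from Theorem~\ref{thm:A}]
Let $\mu$ be medico. By Lemma~\ref{lem:levels}, $G$ is bipartite and satisfies $\mathrm{QC}(\mu)$, and it is $K_{2,3}$-free. By Lemma~\ref{lem:corner} every corner would induce a $Q_3^-$, so $G$ has no corner and $\mathrm{CC}$ holds vacuously.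
\end{proof}

Throughout the rest of this section $G$ is connected, bipartite, $K_{2,3}$-free and satisfies $\mathrm{CC}$.

\subsection{The two sides of an edge}

To compare $\mathrm{QC}(\mu)$ with $\mathrm{QC}(\nu)$ for an edge $\mu\nu$, we sort the vertices by which end they are closer to. Put
\[
W(\mu,\nu)=\{h: d(h,\mu)<d(h,\nu)\}.
\]
When the edge is fixed we write $d_\mu=d(\mu,\cdot)$, $d_\nu=d(\nu,\cdot)$, $W_\mu=W(\mu,\nu)$ and $W_\nu=W(\nu,\mu)$. Then $V(G)$ is the disjoint union of the two \emph{sides} $W_\mu$ and $W_\nu$, with $d_\nu=d_\mu+1$ on $W_\mu$ and $d_\mu=d_\nu+1$ on $W_\nu$. Within one side the two distance functions differ by a constant, so the two quadrangle conditions can differ only through the edges between the sides. An edge $zx$ with $z\in W_\mu$ and $x\in W_\nu$, always written in this order, is a \emph{crossing edge}.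

\begin{lemma}\label{lem:sides}
Let $\mu\nu$ be an edge.
\begin{enumerate}
\item[(a)] If $zx$ is a crossing edge, then $d_\mu(z)=d_\nu(x)$. With $j$ denoting this number, the \emph{height} of $zx$, we have $d_\nu(z)=d_\mu(x)=j+1$. The only crossing edge of height $0$ is $\mu\nu$.
\item[(b)] If $z\in W_\mu$, $y\sim z$ and $d_\mu(y)=d_\mu(z)-1$, then $y\in W_\mu$. If $x\in W_\nu$, $p\sim x$ and $d_\nu(p)=d_\nu(x)-1$, then $p\in W_\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $d_\nu(x)=d_\mu(x)-1\le d_\mu(z)$ and $d_\mu(z)=d_\nu(z)-1\le d_\nu(x)$. Height $0$ means $d_\mu(z)=d_\nu(x)=0$.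

(b) We have $d_\nu(y)\ge d_\nu(z)-1=d_\mu(z)>d_\mu(y)$. The second statement is the first with $\mu$ and $\nu$ exchanged.
\end{proof}

The key fact will be that every step down toward $\mu$ from the end $z$ of a crossing edge $zx$ is matched by a step down toward $\nu$ from $x$, so that the crossing edges form ladders descending to $\mu\nu$. At height $1$ this is automatic: the step from $z$ leads to $\mu$, and $x$ is adjacent to $\nu$. The first real case is height $2$, and it shows where the cube comes from.

\begin{example}\label{ex:ladder}
In $Q_3^-$ let $\mu=100$ and $\nu=110$. The vertex $\mu$ is medico, so $\mathrm{QC}(\mu)$ holds. But $\mathrm{QC}(\nu)$ fails: the neighbors $101$ and $011$ of $001$ are at distance $2$ from $\nu$, the vertex $001$ is at distance $3$, and it is their only common neighbor. To see the cause, note that $W_\mu$ and $W_\nu$ consist of the words with second coordinate $0$ and $1$. The crossing edges join $100$ to $110$, $000$ to $010$, and $001$ to $011$, with heights $0,1,2$. Take $z=001$ and $x=011$. There are two steps down from $z$, to $q=000$ and to $y=101$. The step to $q$ is matched by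 the step from $x$ to $p=010$. A step matching the one to $y$ would lead to a common neighbor of $x$ and $y$ at distance $1$ from $\nu$. Around $q$ we see the squares $qzxp$, $qzy\mu$ and $qp\nu\mu$, which form the corner $(q;z,p,\mu;x,y,\nu)$, and the vertex we need is exactly one that completes this corner. In $Q_3$ it is $111$; in $Q_3^-$ it is missing.
\end{example}

In general the same three squares appear, with the edge $\mu\nu$ at the bottom replaced by a crossing edge $rs$ two levels below $zx$, supplied by induction (Figure~\ref{fig:ladder}).

\begin{figure}[ht]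
\centering
\begin{tikzpicture}[scale=1.1,every node/.style={circle,draw,inner sep=1pt,minimum size=15pt}]
\node (z) at (0,2.2) {$z$}; \node (y) at (-0.9,1.3) {$y$};
\node (q) at (0.9,0.9) {$q$}; \node (r) at (0,0) {$r$};
\node (x) at (4.2,2.2) {$x$}; \node[dashed] (t) at (3.3,1.3) {$t$};
\node (p) at (5.1,0.9) {$p$}; \node (s) at (4.2,0) {$s$};
\draw (z)--(y)--(r)--(q)--(z) (x)--(p)--(s) (z)--(x) (q)--(p) (r)--(s);
\draw[dashed] (t)--(x) (t)--(y) (t)--(s);
\node[draw=none] at (-2.2,2.2) {$j$}; \node[draw=none] at (-2.2,1.1) {$j-1$};
\node[draw=none] at (-2.2,0) {$j-2$};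
\node[draw=none] at (0,-0.7) {$W_\mu$}; \node[draw=none] at (4.2,-0.7) {$W_\nu$};
\end{tikzpicture}
\caption{The inductive step of Lemma~\ref{lem:ladder}(a). Horizontal edges cross from the side $W_\mu$ to the side $W_\nu$ of the edge $\mu\nu$; their heights are on the left. The solid edges form a corner with center $q$, and the cube condition supplies the dashed vertex $t$.}
\label{fig:ladder}
\end{figure}

\begin{lemma}[Ladder lemma]\label{lem:ladder}
Let $\mu\nu$ be an edge, assume $\mathrm{QC}(\mu)$, and let $zx$ be a crossing edge of height $j$.
\begin{enumerate}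
\item[(a)] If $y\sim z$ and $d_\mu(y)=j-1$, then there is $w\in W_\nu$ adjacent to $x$ and $y$. Moreover $yw$ is a crossing edge of height $j-1$, so $d_\nu(w)=j-1$.
\item[(b)] The vertex $x$ is the only neighbor of $z$ in $W_\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), $y\in W_\mu$ by Lemma~\ref{lem:sides}(b), so the second sentence follows from the first and Lemma~\ref{lem:sides}(a). We prove (a) and (b) by induction on $j$. For $j=0$, (a) is vacuous. Also $z=\mu$, and an edge from $\mu$ to $W_\nu$ is a crossing edge of height $d_\mu(\mu)=0$, so it is $\mu\nu$; this is (b). Let $j\ge1$.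

(a) We first find one matched pair of steps. Choose $p\sim x$ with $d_\nu(p)=j-1$. By Lemma~\ref{lem:sides}(b), $p\in W_\nu$, so $d_\mu(p)=j$ and $p\neq z$. Now $z$ and $p$ are distinct neighbors of $x$ with $d_\mu(z)=d_\mu(p)=j=d_\mu(x)-1$, and $\mathrm{QC}(\mu)$ gives $q\sim z,p$ with $d_\mu(q)=j-1$. By Lemma~\ref{lem:sides}(b), $q\in W_\mu$, so $qp$ is a crossing edge of height $j-1$. If $y=q$, take $w=p$.

Let $y\ne q$. Then $y$ and $q$ are distinct neighbors of $z$ with $d_\mu(y)=d_\mu(q)=d_\mu(z)-1$, and $\mathrm{QC}(\mu)$ gives $r\sim y,q$ with $d_\mu(r)=j-2$; again $r\in W_\mu$. By the induction hypothesis (a), applied to the crossing edge $qp$ and the neighbor $r$ of $q$, there is $s\in W_\nu$ with $s\sim p,r$ and $d_\nu(s)=j-2$, hence $d_\mu(s)=j-1$.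

We claim that $(q;z,p,r;x,y,s)$ is a corner. The adjacencies $q\sim z,p,r$ and $x\sim z,p$ and $y\sim z,r$ and $s\sim p,r$ hold by construction. The vertices $z,p,r$ are distinct, because $p\in W_\nu$ while $z,r\in W_\mu$ and $d_\mu(z)\ne d_\mu(r)$. The vertices $x,y,s,q$ are distinct: $d_\mu(x)=j+1$ while $d_\mu$ equals $j-1$ on $y,s,q$; next $s\in W_\nu$ while $y,q\in W_\mu$; and $y\ne q$ by assumption. By $\mathrm{CC}$ there is $t\sim x,y,s$. From $d_\mu(x)=j+1$ and $d_\mu(y)=j-1$ we get $d_\mu(t)=j$, and from $d_\nu(x)=j$ and $d_\nu(s)=j-2$ we get $d_\nu(t)=j-1$. So $t\in W_\nu$, and $w=t$ is as required.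

(b) Let $x'\ne x$ be a second neighbor of $z$ in $W_\nu$. The crossing edge $zx'$ also has height $d_\mu(z)=j$. Choose $y\sim z$ with $d_\mu(y)=j-1$. By (a) there are neighbors $w,w'\in W_\nu$ of $y$ with $w\sim x$ and $w'\sim x'$. By the induction hypothesis (b) for the crossing edge $yw$, we have $w=w'$. Then $z\in W_\mu$ and $w\in W_\nu$ are distinct vertices with the common neighbors $x,x'\in W_\nu$ and $y\in W_\mu$, contradicting $K_{2,3}$-freeness.
\end{proof}

\begin{lemma}\label{lem:propagate}
If $\mu\nu$ is an edge and $\mathrm{QC}(\mu)$ holds, then $\mathrm{QC}(\nu)$ holds.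
\end{lemma}

\begin{proof}
Let $x\ne y$ be neighbors of $z$ with $d_\nu(z)=j+1$ and $d_\nu(x)=d_\nu(y)=j$. We need $w\sim x,y$ with $d_\nu(w)=j-1$.

Suppose $z\in W_\nu$. By Lemma~\ref{lem:sides}(b), $x,y\in W_\nu$. So $d_\mu(z)=j+2$ and $d_\mu(x)=d_\mu(y)=j+1$, and $\mathrm{QC}(\mu)$ gives $w\sim x,y$ with $d_\mu(w)=j$. The vertex $w$ has two neighbors $x,y$ in $W_\nu$, so $w\notin W_\mu$ by Lemma~\ref{lem:ladder}(b). Hence $w\in W_\nu$ and $d_\nu(w)=j-1$.

Suppose $z\in W_\mu$, so $d_\mu(z)=j$. By Lemma~\ref{lem:ladder}(b), at most one of $x,y$ lies in $W_\nu$. If both lie in $W_\mu$, then $d_\mu(x)=d_\mu(y)=j-1$, and $\mathrm{QC}(\mu)$ gives $w\sim x,y$ with $d_\mu(w)=j-2$. By Lemma~\ref{lem:sides}(b), $w\in W_\mu$, so $d_\nu(w)=j-1$. In the remaining case, say $x\in W_\nu$ and $y\in W_\mu$, the edge $zx$ is crossing of height $j$ and $d_\mu(y)=j-1$, so Lemma~\ref{lem:ladder}(a) gives the vertex $w$.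
\end{proof}

From now on assume all hypotheses of Theorem~\ref{thm:A}. Since $G$ is connected, Lemma~\ref{lem:propagate} applied along paths starting at $\mu$ shows that $\mathrm{QC}(u)$ holds for every vertex $u$. Consequently the ladder lemma is available for every edge, in both orientations.

\subsection{Existence of medians}

The quadrangle condition at $u$ lets us push a shortest $v$--$w$ path toward $u$, one square at a time, until it consists of a descent followed by an ascent.

\begin{lemma}\label{lem:exist}
Any three vertices $u,v,w$ have a median.
\end{lemma}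

\begin{proof}
Among the shortest paths $v=p_0,p_1,\dots,p_e=w$ choose one that minimizes $\sum_i d(u,p_i)$. Along the path $d(u,\cdot)$ changes by $\pm1$ at each step. Suppose that $d(u,p_{i-1})=d(u,p_{i+1})=d(u,p_i)-1$ for some $0<i<e$. By $\mathrm{QC}(u)$, the vertices $p_{i-1}\ne p_{i+1}$ have a common neighbor at distance $d(u,p_i)-2$ from $u$. Replacing $p_i$ by it gives a $v$--$w$ walk of length $e$, hence a shortest path, with a smaller sum. So an increase is never followed by a decrease: for some $i$, the value $d(u,\cdot)$ decreases along $p_0,\dots,p_i$ and increases along $p_i,\dots,p_e$. With $m=p_i$ we get $d(u,v)=d(u,m)+i=d(u,m)+d(m,v)$ and $d(u,w)=d(u,m)+(e-i)=d(u,m)+d(m,w)$. Thus $m\in I(u,v)\cap I(u,w)\cap I(v,w)$.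
\end{proof}

\subsection{Uniqueness of medians}

If the vertex set is split into two convex sets, then two vertices of any triple lie in the same set, and so do all medians of the triple. Two different medians can be separated by the two sides of an edge. So it suffices to show that sides are convex. We show first that all edges crossing between the sides of $\mu\nu$ define the same two sides; for opposite edges of a square this is a direct computation, and the ladder lemma reduces the general case to squares.

\begin{lemma}\label{lem:halfspace}
\begin{enumerate}
\item[(a)] If $z,x,w,y$ is a $4$-cycle, in this cyclic order, then $W(z,x)=W(y,w)$.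
\item[(b)] If $zx$ is a crossing edge for $\mu\nu$, then $W(z,x)=W(\mu,\nu)$.
\item[(c)] For every edge $\mu\nu$ the set $W(\mu,\nu)$ is convex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $h\in W(z,x)\setminus W(y,w)$, and let $i=d(h,z)$. Then $d(h,x)=i+1$ and $d(h,w)=d(h,y)-1$. From $w\sim x$ we get $d(h,w)\ge i$, and from $y\sim z$ we get $d(h,y)\le i+1$. So $d(h,w)=i$ and $d(h,y)=i+1$. By $\mathrm{QC}(h)$, the neighbors $z\neq w$ of $x$ have a common neighbor at distance $i-1$ from $h$. It differs from $x$ and $y$, which are at distance $i+1$, so $z$ and $w$ have three common neighbors, a contradiction. Hence $W(z,x)\subseteq W(y,w)$, and the same argument for the cycle $y,w,x,z$ gives the reverse inclusion.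

(b) Induction on the height $j$. If $j=0$, then $z=\mu$ and $x=\nu$. If $j\ge1$, choose $y\sim z$ with $d_\mu(y)=j-1$ and let $w$ be as in Lemma~\ref{lem:ladder}(a). Then $z,x,w,y$ is a $4$-cycle, since $z,y\in W_\mu$ and $x,w\in W_\nu$, and $yw$ is a crossing edge of height $j-1$. By (a) and induction, $W(z,x)=W(y,w)=W(\mu,\nu)$.

(c) Otherwise some shortest path with both ends in $W(\mu,\nu)$ leaves this set. Cutting it just before the first vertex outside, we get a shortest path $p_0,p_1,\dots,p_e$ with $p_0,p_e\in W(\mu,\nu)$ and $p_1\notin W(\mu,\nu)$. Then $p_0p_1$ is a crossing edge, so (b) gives $p_e\in W(p_0,p_1)$, that is, $d(p_e,p_0)<d(p_e,p_1)$. But $d(p_e,p_0)=e$ and $d(p_e,p_1)=e-1$.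
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $u,v,w$ be vertices. They have a median by Lemma~\ref{lem:exist}. Suppose that $m\ne m'$ are two medians, and let $m''$ be the neighbor of $m$ on a shortest path from $m$ to $m'$. Then $m\in W(m,m'')$ and $m'\in W(m'',m)$. These two sets partition $V(G)$ and are convex by Lemma~\ref{lem:halfspace}(c). Two of $u,v,w$ lie in the same set, and that set contains the interval between them, hence both $m$ and $m'$. This is a contradiction.
\end{proof}

\begin{remark}
The cube condition enters the proof only in Lemma~\ref{lem:ladder}(a), and $K_{2,3}$-freeness only in Lemmas~\ref{lem:ladder}(b) and~\ref{lem:halfspace}(a). No hypothesis of Theorem~\ref{thm:A} can be omitted. The graph $Q_3^-$ satisfies all of them except $\mathrm{CC}$. The graph $K_{2,3}$ has a medico vertex and too few vertices for a corner, so it satisfies all except $K_{2,3}$-freeness. The hexagon $C_6$ satisfies all except the quadrangle condition. In $K_3$ the three conditions, read verbatim, hold vacuously, and only bipartiteness fails.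
\end{remark}

\section{Convex obstructions}\label{sec:convex}

In this section $G$ has a medico vertex $\mu$ with level function $\ell$, and (L1)--(L3) refer to Lemma~\ref{lem:levels}. If $G$ is not a median graph, Theorem~\ref{thm:A} provides either two vertices with three common neighbors or a corner that is not completed. We have to upgrade these to convex subgraphs. The tool is the uniqueness in (L2) and (L3), which was not used so far: a shortest path that leaves the subgraph would produce a second median of a triple containing $\mu$.

\subsection{Three common neighbors}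

\begin{lemma}\label{lem:K}
If two vertices $x\neq y$ of $G$ have $n\geq 3$ common neighbors, then $x$, $y$ and their common neighbors form a convex $K_{2,n}$.
\end{lemma}

\begin{proof}
Let $A=N(x)\cap N(y)$. The levels of $x$ and $y$ are equal or differ by $2$. Suppose $\ell(x)=\ell(y)=k$. By (L2) exactly one vertex of $A$ is at level $k-1$, so two vertices of $A$ are at level $k+1$. These two have the two common neighbors $x,y$ at level $k$, contradicting (L2). So, say, $\ell(x)=k-1$ and $\ell(y)=k+1$, and all of $A$ is at level $k$.

Let $a\ne b$ in $A$. By (L2), $x$ is their only common neighbor at level $k-1$. If $y'\ne y$ were a common neighbor at level $k+1$, then $y$ and $y'$ would have the two common neighbors $a,b$ at level $k$, contradicting (L2). So $N(a)\cap N(b)=\{x,y\}$. The set $A\cup\{x,y\}$ induces $K_{2,n}$ because $G$ is bipartite. Its nonadjacent pairs are $x,y$ and the pairs in $A$; they are at distance $2$, and all their common neighbors lie in the set. So the set is convex.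
\end{proof}

\subsection{Corners sorted by levels}

For the rest of the section assume also that $G$ is $K_{2,3}$-free. Let $(v;a,b,c;x_{ab},x_{ac},x_{bc})$ be a corner with vertex set $S$, and let $k=\ell(v)$. By Lemma~\ref{lem:corner}, $S$ induces $Q_3^-$; in particular $a\not\sim x_{bc}$, $b\not\sim x_{ac}$, $c\not\sim x_{ab}$, and these three \emph{antipodal pairs} are at distance $3$. By $K_{2,3}$-freeness,
\begin{equation}\label{eq:squares}
N(a)\cap N(b)=\{v,x_{ab}\},\qquad N(v)\cap N(x_{ab})=\{a,b\},
\end{equation}
and likewise for the pairs $a,c$ and $b,c$.

Each of $a,b,c$ is at level $k-1$ or $k+1$. The \emph{type} of the corner is the number of them at level $k-1$. The type determines all levels. If $\ell(a)\ne\ell(b)$, then $\ell(x_{ab})=k$. If $\ell(a)=\ell(b)$, then by (L2) and \eqref{eq:squares} exactly one of $v,x_{ab}$ is below $a$ and $b$, so $\ell(x_{ab})=k-2$ if $\ell(a)=k-1$ and $\ell(x_{ab})=k+2$ if $\ell(a)=k+1$. Naming $a,b,c$ so that the lower ones come first, we obtain: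
\begin{center}
\begin{tabular}{c|ccc|ccc}
type & $\ell(a)$ & $\ell(b)$ & $\ell(c)$ & $\ell(x_{ab})$ & $\ell(x_{ac})$ & $\ell(x_{bc})$\\ \hline
$0$ & $k+1$ & $k+1$ & $k+1$ & $k+2$ & $k+2$ & $k+2$\\
$1$ & $k-1$ & $k+1$ & $k+1$ & $k$ & $k$ & $k+2$\\
$2$ & $k-1$ & $k-1$ & $k+1$ & $k-2$ & $k$ & $k$\\
$3$ & $k-1$ & $k-1$ & $k-1$ & $k-2$ & $k-2$ & $k-2$
\end{tabular}
\end{center}
Up to a constant, these are the distances in $Q_3$ from $v$, from $a$, from $x_{ab}$ and from the eighth vertex of the cube, respectively. In $Q_3^-$ the vertices $v$ and $a$ are medico and $x_{ab}$ is not (Example~\ref{ex:Q}). So uncompleted corners of types $0$ and $1$ occur, and one expects corners of types $2$ and $3$ to be completed.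

\begin{lemma}\label{lem:types}
A corner of type $3$ with center at level $k$ is completed by a vertex at level $k-3$. A corner of type $2$ is completed.
\end{lemma}

\begin{proof}
\emph{Type $3$.} The vertices $x_{ab},x_{ac},x_{bc}$ are at level $k-2$ and pairwise at distance $2$. By (L2) there are $y\sim x_{ab},x_{bc}$ and $y'\sim x_{ac},x_{bc}$ at level $k-3$. Apply (L3) to the pair $x_{bc},a$, at levels $k-2$ and $k-1$. Both $y$ and $y'$ are at level $k-3$, adjacent to $x_{bc}$, and at distance $2$ from $a$, via $x_{ab}$ and $x_{ac}$. So $y=y'$, and this vertex is adjacent to $x_{ab},x_{ac},x_{bc}$.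

\emph{Type $2$.} We view the same cube from its top vertex $c$. By (L2), $x_{ac}$ and $x_{bc}$ have a common neighbor $y$ at level $k-1$. Here $y\ne a$ since $a\not\sim x_{bc}$, and $y\neq b$ since $b\not\sim x_{ac}$. So $(c;v,x_{ac},x_{bc};a,b,y)$ is a corner, with $a\sim v,x_{ac}$ and $b\sim v,x_{bc}$ and $y\sim x_{ac},x_{bc}$. Its center is at level $k+1$ and it has type $3$, so there is $z\sim a,b,y$ at level $k-2$. By \eqref{eq:squares}, $z\in\{v,x_{ab}\}$, and $\ell(v)=k$, so $z=x_{ab}$. Thus $y$ is adjacent to $x_{ab},x_{ac},x_{bc}$.
\end{proof}

\subsection{An uncompleted corner is convex}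

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,every node/.style={circle,draw,inner sep=0.5pt,minimum size=19pt,font=\small}]
\node (v) at (0,0) {$v$}; \node (a) at (-1.2,1) {$a$}; \node (b) at (0,1) {$b$}; \node (c) at (1.2,1) {$c$};
\node (ab) at (-1.2,2) {$x_{ab}$}; \node (ac) at (0,2) {$x_{ac}$}; \node (bc) at (1.2,2) {$x_{bc}$};
\draw (v)--(a)--(ab)--(b)--(v)--(c)--(ac)--(a) (b)--(bc)--(c);
\node (A) at (4.6,-1) {$a$}; \node (V) at (4.6,0) {$v$}; \node (AB) at (3.4,0) {$x_{ab}$}; \node (AC) at (5.8,0) {$x_{ac}$};
\node (B) at (4,1) {$b$}; \node (C) at (5.2,1) {$c$}; \node (BC) at (4.6,2) {$x_{bc}$};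
\draw (V)--(A)--(AB)--(B)--(V)--(C)--(AC)--(A) (B)--(BC)--(C);
\node[draw=none] at (-2.6,-1) {$k-1$}; \node[draw=none] at (-2.6,0) {$k$};
\node[draw=none] at (-2.6,1) {$k+1$}; \node[draw=none] at (-2.6,2) {$k+2$};
\end{tikzpicture}
\caption{The two positions, relative to a medico vertex $\mu$, of a corner that is not completed: type $0$ (left) and type $1$ (right). The height of a vertex is its distance from $\mu$, shown on the left.}
\label{fig:types}
\end{figure}

\begin{lemma}\label{lem:Q}
The vertex set $S$ of an uncompleted corner is a convex $Q_3^-$.
\end{lemma}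

\begin{proof}
By Lemma~\ref{lem:types} the type is $0$ or $1$; see Figure~\ref{fig:types}. Type $0$ is symmetric under all permutations of $a,b,c$, and type $1$ under exchanging $b$ and $c$. Two distinct nonadjacent vertices of $S$ are either in the same color class, and then at distance $2$, or they form an antipodal pair. We treat distance $2$ first, because a shortest path of length $3$ is forced into $S$ as soon as one of its inner vertices is.

\medskip
\emph{Step 1: any two vertices of $S$ at distance $2$ have all their common neighbors in $S$.} By \eqref{eq:squares} only the pairs among $x_{ab},x_{ac},x_{bc}$ remain, and for them we prove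
\begin{equation}\label{eq:xpairs}
N(x_{ab})\cap N(x_{ac})=\{a\},\quad N(x_{ab})\cap N(x_{bc})=\{b\},\quad N(x_{ac})\cap N(x_{bc})=\{c\}.
\end{equation}
Since the corner is not completed, a common neighbor of two of these vertices is not adjacent to the third.

\emph{The pair $x_{ab},x_{ac}$, in both types.} Suppose $z\ne a$ is a common neighbor. The two vertices are at the same level and $a$ is one level below, so by (L2) $z$ is one level above. Since $z\not\sim x_{bc}$, the walk $z,x_{ab},b,x_{bc}$ shows $d(z,x_{bc})=3$. In type $0$ we have $\ell(x_{bc})=k+2$ and $\ell(z)=k+3$; both $b$ and $c$ are at level $k+1$, adjacent to $x_{bc}$, and at distance $2$ from $z$, via $x_{ab}$ and $x_{ac}$. In type $1$ we have $\ell(z)=k+1$ and $\ell(x_{bc})=k+2$; both $x_{ab}$ and $x_{ac}$ are at level $k$, adjacent to $z$, and at distance $2$ from $x_{bc}$, via $b$ and $c$. Either way the uniqueness in (L3) is violated. By symmetry this proves \eqref{eq:xpairs} in type $0$.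

\emph{The pair $x_{ab},x_{bc}$ in type $1$}; the pair $x_{ac},x_{bc}$ is its image under exchanging $b$ and $c$. The levels are $k$ and $k+2$, so (L2) does not apply to the pair. Instead we build a corner of type $3$ below $x_{bc}$. Suppose $z\ne b$ is a common neighbor. Then $\ell(z)=k+1$, $z\not\sim x_{ac}$, and $z\ne c$ since $c\not\sim x_{ab}$. The neighbors $c,z$ of $x_{bc}$ have, by (L2), a common neighbor $w$ at level $k$. We have $w\ne x_{ab}$ since $x_{ab}\not\sim c$, and $w\ne v$ since otherwise $z\in N(v)\cap N(x_{ab})=\{a,b\}$, which is impossible as $\ell(a)=k-1$ and $z\ne b$. So $(x_{bc};b,c,z;v,x_{ab},w)$ is a corner, with $v\sim b,c$ and $x_{ab}\sim b,z$ and $w\sim c,z$. It has type $3$ and its center is at level $k+2$, so Lemma~\ref{lem:types} gives $u\sim v,x_{ab},w$ at level $k-1$. Then $u\in N(v)\cap N(x_{ab})=\{a,b\}$, so $u=a$ by its level. Hence $w\in N(a)\cap N(c)=\{v,x_{ac}\}$, so $w=x_{ac}$. But $w\sim z$ and $x_{ac}\not\sim z$, a contradiction.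

\medskip
\emph{Step 2: antipodal pairs at consecutive levels.} Let $s,t\in S$ with $d(s,t)=3$, $\ell(s)=j$, $\ell(t)=j+1$, and suppose that the vertex $g$ given by (L3), with $\ell(g)=j-1$, $g\sim s$ and $d(g,t)=2$, lies in $S$. We show that every shortest path $s,p,q,t$ lies in $S$. The pair $(\ell(p),\ell(q))$ is $(j-1,j)$, $(j+1,j)$ or $(j+1,j+2)$, and (L2) lowers each case to the previous one.
\begin{enumerate}
\item[(i)] $\ell(p)=j-1$. Since $p\sim s$ and $d(p,t)=2$, (L3) gives $p=g\in S$. Then $q$ is a common neighbor of $g$ and $t$, so $q\in S$ by Step 1.
\item[(ii)] $\ell(p)=j+1$, $\ell(q)=j$. By (L2), $s$ and $q$ have a common neighbor $p'$ at level $j-1$. Case (i) for the path $s,p',q,t$ gives $q\in S$, and then $p\in N(s)\cap N(q)\subseteq S$ by Step 1.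
\item[(iii)] $\ell(p)=j+1$, $\ell(q)=j+2$. By (L2), $p$ and $t$ have a common neighbor $q'$ at level $j$. Case (ii) for the path $s,p,q',t$ gives $p\in S$, and then $q\in N(p)\cap N(t)\subseteq S$ by Step 1.
\end{enumerate}
In type $0$ this applies to $(s,t)=(a,x_{bc})$, $(b,x_{ac})$, $(c,x_{ab})$, with $j=k+1$ and $g=v$. So $S$ is convex in type $0$. In type $1$ it applies to $(s,t)=(x_{ac},b)$ and $(x_{ab},c)$, with $j=k$ and $g=a$.

\medskip
\emph{Step 3: the pair $a,x_{bc}$ in type $1$.} The levels are $k-1$ and $k+2$, so a shortest path $a,p,q,x_{bc}$ has $\ell(p)=k$ and $\ell(q)=k+1$. If $q\in\{b,c\}$, then $p\in N(a)\cap N(q)\subseteq S$ by Step 1. Suppose $q\notin\{b,c\}$. Then $x_{bc}$ has three neighbors $b,c,q$ below it, and we again build a corner of type $3$. By (L2) there are $w_b\sim b,q$ and $w_c\sim c,q$ at level $k$. We have $v\not\sim q$, since $N(v)\cap N(x_{bc})=\{b,c\}$; hence $w_b,w_c\ne v$. Also $w_b\ne w_c$, since otherwise this vertex would lie in $N(b)\cap N(c)=\{v,x_{bc}\}$ and be at level $k$, so it would equal $v$. Thus $(x_{bc};b,c,q;v,w_b,w_c)$ is a corner of type $3$, and Lemma~\ref{lem:types} gives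 $u\sim v,w_b,w_c$ at level $k-1$. To identify $u$, apply (L3) to the pair $v,q$, at levels $k$ and $k+1$; it is at distance $3$ by the walk $v,b,x_{bc},q$. Both $u$ and $a$ are at level $k-1$, adjacent to $v$, and at distance $2$ from $q$, via $w_b$ and $p$. So $u=a$. Then $w_b\in N(a)\cap N(b)=\{v,x_{ab}\}$, so $w_b=x_{ab}$, and $q\in N(x_{ab})\cap N(x_{bc})=\{b\}$ by \eqref{eq:xpairs}. This contradicts $q\ne b$, and $S$ is convex in type $1$ as well.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
(1)$\Rightarrow$(2). Let $G$ be a median graph. In an induced $K_{2,3}$ the three vertices of degree $2$ are pairwise at distance $2$ in $G$, and both vertices of degree $3$ are medians of them; so there is no induced $K_{2,3}$. In a convex $Q_3^-$ the vertices $110,101,011$ are pairwise at distance $2$ in $G$. The distances from their median $m$ to any two of them add up to $2$, so all three distances equal $1$. By convexity $m$ lies in the $Q_3^-$, which has no vertex adjacent to $110,101,011$; so there is no convex $Q_3^-$.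

(2)$\Rightarrow$(3). A convex $K_{2,n}$ with $n\ge3$ contains an induced $K_{2,3}$.

(3)$\Rightarrow$(1). Suppose that $G$ is not a median graph. If $G$ is not $K_{2,3}$-free, Lemma~\ref{lem:K} gives a convex $K_{2,n}$ with $n\ge3$. Otherwise $G$ is bipartite, $K_{2,3}$-free and satisfies $\mathrm{QC}(\mu)$, so by Theorem~\ref{thm:A} it violates $\mathrm{CC}$, and Lemma~\ref{lem:Q} gives a convex $Q_3^-$. In both cases (3) fails.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) The graphs $Q_3^-$ and $K_{2,3}$ have only four and two medico vertices; a pendant path creates more without creating cycles. Let $G$ be a non-median graph with a medico vertex $\mu$, and let $G'$ be obtained by attaching a path $\mu=p_0,p_1,\dots,p_k$ with new vertices $p_1,\dots,p_k$. Every path from a new vertex $p_i$ to $V(G)$ begins with $p_i,p_{i-1},\dots,p_0$, and a path between two vertices of $G$ cannot use a new vertex. Hence intervals between vertices of $G$ are the same in $G$ and $G'$, so $G'$ is not a median graph, and $I(p_i,u)=I(\mu,u)\cup\{p_0,\dots,p_i\}$ for $u\in V(G)$.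

We check that $p_i$ is medico in $G'$ for $1\le i\le k$. For $u,v\in V(G)$ we have $I(u,v)\subseteq V(G)$, so $I(p_i,u,v)=I(\mu,u,v)$ is a single vertex. For $v\in V(G)$ and $1\le j\le k$, the interval $I(p_i,p_j)$ consists of the $p_h$ with $\min(i,j)\le h\le\max(i,j)$, and such a vertex lies in $I(p_i,v)\cap I(p_j,v)$ if and only if $h\le\min(i,j)$; so $I(p_i,p_j,v)=\{p_{\min(i,j)}\}$. Finally $I(p_i,p_j,p_l)=\{p_h\}$, where $h$ is the middle one of the numbers $i,j,l$. So $G'$ is a $k$-median graph.

Every vertex of $K_{2,3}$ and of $Q_3^-$ lies on a cycle of that graph, and no new vertex lies on a cycle of $G'$. So every induced $K_{2,3}$ or $Q_3^-$ of $G'$ lies in $G$. For $G=Q_3^-$ the graph $G'$ has no induced $K_{2,3}$, since two vertices of $Q_3$ have at most two common neighbors (Example~\ref{ex:cube}). For $G=K_{2,3}$ the graph $G'$ has no induced $Q_3^-$, since $G$ has only five vertices.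

(b) Take the graph $H$ itself, which has a medico vertex and is not a median graph by Examples~\ref{ex:Q} and~\ref{ex:K}. The graph $Q_3^-$ contains no $K_{2,n}$ with $n\ge3$, as just noted. In $K_{2,n}$, with parts $\{x,y\}$ and $A$, a convex set containing two vertices of $A$ contains $x$ and $y$, and a convex set containing $x$ and $y$ contains $A$. So a nonempty convex set other than the whole vertex set has at most one vertex in each part and induces $K_1$ or $K_2$. Hence $K_{2,n}$ has no convex copy of another member of the list.

(c) Some triple $u,v,w$ has $|I(u,v,w)|\ne1$. The three vertices are distinct, since a triple with a repeated vertex has exactly one median, and none of them is medico. So at most $|V(G)|-3$ vertices are medico. By Examples~\ref{ex:K} and~\ref{ex:Q}, $K_{2,3}$ has $2=5-3$ medico vertices and $Q_3^-$ has $4=7-3$.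
\end{proof}

\begin{thebibliography}{1}

\bibitem{HP}
Marc Hellmuth and Sandhya Thekkumpadan Puthiyaveedu,
\emph{On a generalization of median graphs: $k$-median graphs},
arXiv:2304.06453 (2023).

\end{thebibliography}
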